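\title{Antipodal knots and the character varieties of Turk's head knots}

\begin{abstract}
We prove that the $\mathrm{SL}_2(\mathbb C)$-character variety of the Turk's head knot $Th(p,q)$ has dimension at least $2$ whenever $p,q\ge 3$ are odd and coprime. These knots are invariant under the involution $x\mapsto -x$ of $\mathbb R^3\cup\{\infty\}$. For representations compatible with this symmetry, a trace identity makes one orbit of Wirtinger relations redundant near a suitable dihedral representation, and a dimension count gives a two-dimensional family of characters. The same method applies to every knot in $\mathbb R^3\setminus 0$ that is invariant under $x\mapsto -x$ and has determinant different from $1$. The representations obtained send the longitude to the identity, so they are representations of the fundamental group of the $0$-surgery.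
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $K\subset S^3$ be a knot, let $G(K)=\pi_1(S^3\setminus K)$ be its group, and let
$$\mathcal X(K)=\operatorname{Hom}(G(K),\mathrm{SL}_2(\mathbb C))/\!/\,\mathrm{SL}_2(\mathbb C)$$
be its $\mathrm{SL}_2(\mathbb C)$-character variety. We write $\dim\mathcal X(K)$ for the largest complex dimension of an irreducible component. It counts the parameters in the largest family of representations up to conjugacy. The group $G(K)$ surjects onto $\mathbb Z$, and the characters of $\mathbb Z$ form a copy of $\mathbb C$, given by the trace of the generator. So $\dim\mathcal X(K)\ge1$ for every knot, with equality for the unknot. The knot $K$ is called \emph{$\mathcal X$-large} if $\dim\mathcal X(K)>1$.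

Let $\sigma_1,\dots,\sigma_{p-1}$ be the standard generators of the braid group $B_p$. The Turk's head link $Th(p,q)$ is the closure of the braid
$$\bigl(\sigma_1\sigma_2^{-1}\sigma_3\sigma_4^{-1}\cdots\sigma_{p-2}\sigma_{p-1}^{-1}\bigr)^q\in B_p ,$$
written here for odd $p$. The braid in parentheses permutes the strands by a $p$-cycle, so $Th(p,q)$ is a knot exactly when $\gcd(p,q)=1$; the cases $p=1$ and $q=1$ give the unknot. The following conjecture comes from Choi, Porti and Yoon \cite{CPY}: \emph{Turk's head knots $Th(p,q)$ with $p$ and $q$ odd are $\mathcal X$-large.} We prove it, the unknot being excluded.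

\begin{theorem}\label{thm:A}
If $p,q\ge3$ are odd and coprime, then $\dim\mathcal X(Th(p,q))\ge2$.
\end{theorem}

A first count does not suggest this answer. A diagram with $N$ crossings presents $G(K)$ by $N$ generators and $N$ relations, one of which follows from the others. In $\mathrm{SL}_2(\mathbb C)$ this is $3N$ unknowns and $3(N-1)$ equations, and conjugation removes three more dimensions, which leaves the lower bound $0$. Nor does the shape of the braid suffice by itself: $Th(3,2)$ is the figure-eight knot, a two-bridge knot, and it has $\dim\mathcal X=1$ \cite{Riley}. The extra dimension must come from something that the parity of $p$ and $q$ detects. It comes from a symmetry.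

Let $\alpha(x)=-x$ on $S^3=\mathbb R^3\cup\{\infty\}$. This involution reverses orientation and fixes exactly $0$ and $\infty$. A knot $K\subset\mathbb R^3\setminus 0$ with $\alpha(K)=K$ is called \emph{antipodal}. The knots of Theorem~\ref{thm:A} are antipodal (Section~\ref{sec:turk}), and the method applies to antipodal knots in general. To state the result, let $\lambda\in G(K)$ be the longitude, that is, the class of a parallel of $K$ that is null-homologous in $S^3\setminus K$; it is defined up to conjugation and inversion. Call an irreducible representation \emph{dihedral} if its image in $\mathrm{PSL}_2(\mathbb C)$ is a finite dihedral group.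

\begin{definition}\label{def:large}
A \emph{large family} for $K$ is an irreducible variety $U$ with a morphism $z\mapsto\rho_z$ from $U$ to $\operatorname{Hom}(G(K),\mathrm{SL}_2(\mathbb C))$ such that every $\rho_z$ is irreducible and satisfies $\rho_z(\lambda)=I$, some $\rho_z$ is dihedral, and the characters of the $\rho_z$ form a subset of $\mathcal X(K)$ of dimension at least $2$.
\end{definition}

A homeomorphism of $S^3$ carrying $K$ to $K'$, orientation-preserving or not, carries the longitude to the longitude up to conjugation and inversion, and so carries large families to large families.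

\begin{theorem}\label{thm:B}
Let $K$ be an antipodal knot with $\det K\neq1$. Then $\dim\mathcal X(K)\ge2$. More precisely, $K$ has a large family, and the character variety of $\pi_1(S^3_0(K))$, the fundamental group of the $0$-surgery on $K$, has dimension at least $2$. The same holds for the knots of Theorem~\ref{thm:A}.
\end{theorem}

The statement on the $0$-surgery follows from the existence of a large family: $\pi_1(S^3_0(K))$ is the quotient of $G(K)$ by the normal closure of $\lambda$, so the image of its character variety in $\mathcal X(K)$ contains all characters of the family.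

\subsection*{The idea}
Project an antipodal knot radially to $S^2$. The diagram has $2n$ arcs and $2n$ crossings, each in $n$ antipodal pairs. We look only at representations in which the meridian of the arc $\alpha a$ is determined by that of $a$ through $M_{\alpha a}=TM_a^{-1}T^{-1}$, where $T$ is a traceless matrix. There are $3n+2$ unknowns, and the relations come in $n$ pairs of equivalent relations. Impose all pairs but one. On the sphere without symmetry, the last relation is redundant because a loop around the last crossing contracts across the rest of the sphere. Here two crossings remain, and a loop around one of them does not contract. It is instead the lift of the boundary of a M\"obius band in $\mathbb{RP}^2=S^2/\alpha$, which is twice the core, and so the last relator evaluates to $-S^2$ for a matrix $S$. The equation $-S^2=I$ means $\operatorname{tr}S=0$, one equation instead of three, and the count becomes $3n+2-3(n-1)-1-3=1$. A trace identity gains the decisive dimension: $\operatorname{tr}S\cdot\operatorname{tr}(SY)=0$ holds automatically for a certain meridian $Y$, so the last equation costs nothing where $\operatorname{tr}(SY)\ne0$. It remains to find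 one solution with $\operatorname{tr}(SY)\neq0$, and a Fox coloring invariant under $\alpha$ provides it.

Section~\ref{sec:back} recalls the tools, and Section~\ref{sec:example} carries out the argument by hand for $Th(3,5)$. Sections~\ref{sec:equi} and \ref{sec:dihedral} show that an invariant coloring yields a large family. Section~\ref{sec:turk} finds such a coloring for Turk's head knots and Section~\ref{sec:switch} for antipodal knots with $\det K\ne1$; the two sections are independent. Section~\ref{sec:hyp} reviews the hypotheses.

\section{Characters, diagrams on the sphere, and colorings}\label{sec:back}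

\subsection{Representations and dimension}
For a finitely generated group $G$, the set $\operatorname{Hom}(G,\mathrm{SL}_2(\mathbb C))$ is an affine algebraic set on which $\mathrm{SL}_2(\mathbb C)$ acts by conjugation. The character variety is the affine quotient, whose coordinate ring is the ring of invariant functions, and the \emph{character} of $\rho$ is its image in the quotient. A representation is \emph{reducible} if its image fixes a line in $\mathbb C^2$. We use the following standard facts.
\begin{itemize}
\item[(F1)] Irreducible representations with the same character are conjugate.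
\item[(F2)] If $\rho$ is reducible, then $\operatorname{tr}\rho([g,h])=2$ for all $g,h$, since in a suitable basis the image is upper triangular and commutators have diagonal entries $1$.
\item[(F3)] A matrix in $\mathrm{SL}_2(\mathbb C)$ that commutes with the image of an irreducible representation is $\pm I$ (Schur's lemma).
\item[(F4)] In an irreducible affine variety of dimension $d$, every component of the common zero set of $r$ regular functions has dimension at least $d-r$.
\item[(F5)] If $\Psi\colon U\to X$ is a morphism, $U$ is irreducible and all fibers have dimension at most $k$, then $\dim\overline{\Psi(U)}\ge\dim U-k$.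
\end{itemize}
For $g=(g_{ij})\in\mathrm{SL}_2(\mathbb C)$, the condition $g=I$ amounts to the three equations $g_{12}=0$, $g_{21}=0$, $g_{11}=1$.

\subsection{Two computations with matrices}
The Cayley--Hamilton theorem for $S\in\mathrm{SL}_2(\mathbb C)$ reads $S^2=(\operatorname{tr}S)S-I$, or $S+S^{-1}=(\operatorname{tr}S)I$. In particular $\operatorname{tr}S^{-1}=\operatorname{tr}S$, and $S^2=-I$ if and only if $\operatorname{tr}S=0$.

\begin{lemma}\label{lem:trace}
Let $S,X,Y\in\mathrm{SL}_2(\mathbb C)$ satisfy $XY^{-1}=-S^2$ and $\operatorname{tr}X=\operatorname{tr}Y$. Then $\operatorname{tr}S\cdot\operatorname{tr}(SY)=0$. If $\operatorname{tr}(SY)\ne0$, then $X=Y$.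
\end{lemma}

\begin{proof}
We have $X=-S^2Y=Y-(\operatorname{tr}S)\,SY$. Taking traces gives the first claim. If $\operatorname{tr}(SY)\neq0$, then $\operatorname{tr}S=0$, and the same formula gives $X=Y$.
\end{proof}

Let $\ell$ be an odd prime and $\zeta$ a primitive $\ell$-th root of unity. For $x\in\mathbb Z/\ell$ put
$$J_x=\begin{pmatrix}0&\zeta^x\\-\zeta^{-x}&0\end{pmatrix},\qquad E=\begin{pmatrix}i&0\\0&-i\end{pmatrix}.$$
These are traceless matrices of determinant $1$. Multiplying out gives $J_xJ_y=-\operatorname{diag}(\zeta^{x-y},\zeta^{y-x})$, and conjugation by $E$ changes the sign of the off-diagonal entries. Hence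
\begin{equation}\label{eq:J}
J_x^{-1}=-J_x,\qquad J_xJ_yJ_z=-J_{x-y+z},\qquad J_x^{\pm1}J_yJ_x^{\mp1}=J_{2x-y},\qquad EJ_xE^{-1}=-J_x ,
\end{equation}
and, since $J_xEJ_y=-J_xJ_yE$ and $[J_x,J_y]=(J_xJ_y)^2$,
\begin{equation}\label{eq:Jtr}
\operatorname{tr}(J_xEJ_y)=i\,(\zeta^{x-y}-\zeta^{y-x}),\qquad \operatorname{tr}[J_x,J_y]=\zeta^{2(x-y)}+\zeta^{-2(x-y)} .
\end{equation}
Because $\ell$ is odd, the first trace is $0$, and the second is $2$, only when $x=y$. For the same reason $J_x=\pm J_y$ implies $x=y$. By the second formula in \eqref{eq:J}, a product of an odd number of matrices $J_x^{\pm1}$ equals $\pm J_k$ for a unique $k\in\mathbb Z/\ell$.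

\subsection{Words of paths and the Wirtinger presentation}\label{ss:words}
Let $K\subset\mathbb R^3\setminus0$ be an oriented knot whose radial projection to $S^2$ is \emph{regular}, that is, an immersion with only transverse double points, and assume there is at least one double point. The image is a diagram $D$ with set of crossings $C$; at a crossing the strand of larger radius is over. An \emph{arc} runs from one undercrossing to the next, so there are as many arcs as crossings. The \emph{edges} are the components of $D\setminus C$, each belonging to one arc, and the \emph{faces} are the components of $S^2\setminus D$. A crossing has four \emph{corners}, each bounded by one over-edge and one under-edge. Left and right refer to $S^2$ seen from outside.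

Let $F$ be the free group on symbols $m_a$, one for each arc $a$. Let $\gamma$ be a path in $S^2\setminus C$, transverse to $D$, with endpoints off $D$. Define $w(\gamma)\in F$ as the product, in order along $\gamma$, of the letters $m_a^{\pm1}$ over the arcs met, with exponent $+1$ exactly when $a$ crosses $\gamma$ from right to left. Then $w(\gamma\gamma')=w(\gamma)w(\gamma')$, and the reversed path $\bar\gamma$ has $w(\bar\gamma)=w(\gamma)^{-1}$. The word $w(\gamma)$ depends only on the homotopy class of $\gamma$ rel endpoints in $S^2\setminus C$: since $D\setminus C$ is a properly embedded oriented $1$-manifold there, a generic homotopy only creates or cancels two consecutive intersections with the same edge, of opposite signs.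

Let $\delta_c$ be a small loop around the crossing $c$. The Wirtinger presentation is
$$G(K)=F/\langle\!\langle\, w(\delta_c): c\in C\,\rangle\!\rangle .$$
The base point is $\infty$, and $w(\gamma)$ represents the loop that descends radially at the start of $\gamma$, travels below the knot along $\gamma$ and ascends at the end. Changing the base corner or the direction of $\delta_c$ replaces $w(\delta_c)$ by a conjugate or an inverse. If $\delta_c$ is based at a point $b$ in a corner and is directed so that it crosses an over-edge first, it meets in turn the over-arc $o$, the under-edge $u$ not adjacent to the corner, the arc $o$ again, and the under-edge $u'$ adjacent to the corner. Of two opposite edges at $c$ one is incoming and one outgoing, so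
\begin{equation}\label{eq:rel}
w(\delta_c)=m_o^{\varepsilon}\,m_u^{\eta}\,m_o^{-\varepsilon}\,m_{u'}^{-\eta},\qquad \varepsilon,\eta\in\{\pm1\},
\end{equation}
where an edge stands for the arc containing it.

Given matrices $M_a\in\mathrm{SL}_2(\mathbb C)$, let $W(\gamma)$ be the value of $w(\gamma)$ at $m_a=M_a$. We say that \emph{the relation at $c$ holds} if $W(\delta_c)=I$. By \eqref{eq:rel}, the two under-arcs at $c$ then carry conjugate matrices.

\begin{lemma}\label{lem:homotopy}
Let $C_0\subset C$, and suppose the relation holds at every $c\in C\setminus C_0$. Then $W(\gamma)$ depends only on the homotopy class of $\gamma$ rel endpoints in $S^2\setminus C_0$.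
\end{lemma}

\begin{proof}
If $\gamma,\gamma'$ start at $b$ and are homotopic in $S^2\setminus C_0$, then $\gamma\bar\gamma'$ lies in the kernel of $\pi_1(S^2\setminus C,b)\to\pi_1(S^2\setminus C_0,b)$. By van Kampen's theorem this kernel is generated by loops $\beta\delta_c^{\pm1}\bar\beta$ with $c\in C\setminus C_0$, and $W$ sends these to $I$.
\end{proof}

With $C_0=\{c_0\}$ the space $S^2\setminus C_0$ is simply connected, which gives the redundancy of one Wirtinger relation mentioned in the introduction. With $C_0=\emptyset$, when all relations hold, $W(\gamma)$ depends only on the faces $b,b'$ containing the endpoints; we then write $W(b,b')$.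

\subsection{Colorings}\label{ss:col}
An \emph{$\ell$-coloring} of $D$ is a map $f$ from the set of arcs to $\mathbb Z/\ell$ with $2f(o)=f(u)+f(u')$ at every crossing with over-arc $o$ and under-arcs $u,u'$. The colorings form a vector space that contains the constants. If $f$ is a coloring, then $M_a=J_{f(a)}$ satisfies all relations, because $J_{f(o)}^{\pm1}J_{f(u)}J_{f(o)}^{\mp1}=J_{2f(o)-f(u)}=J_{f(u')}$. We recall that the determinant $\det K=|\Delta_K(-1)|$, where $\Delta_K$ is the Alexander polynomial, is an odd integer, and that $D$ has a nonconstant $\ell$-coloring if and only if $\ell$ divides $\det K$.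

\section{The knot $Th(3,5)$ by hand}\label{sec:example}

Draw the closure of $(\sigma_1\sigma_2^{-1})^5$ in a band around the equator, with the strands running east and the ten crossings at \emph{sites} $j\in\mathbb Z/10$ of longitude $j\pi/5$, as in Figure~\ref{fig:35}. Let $a_j$ be the arc that passes over at site $j$. It begins at site $j-2$ and ends at site $j+1$. The antipodal map shifts the picture by five sites and turns it upside down, and it sends $a_j$ to $a_{j+5}$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.15cm,y=0.75cm]
\foreach \j in {0,2,4,6,8}{
  \draw (\j-0.5,3)--(\j+0.5,3);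
  \draw (\j-0.5,2)--(\j+0.5,1);
  \draw[white,line width=7pt] (\j-0.2,1.3)--(\j+0.2,1.7);
  \draw (\j-0.5,1)--(\j+0.5,2);}
\foreach \j in {1,3,5,7,9}{
  \draw (\j-0.5,1)--(\j+0.5,1);
  \draw (\j-0.5,2)--(\j+0.5,3);
  \draw[white,line width=7pt] (\j-0.2,2.7)--(\j+0.2,2.3);
  \draw (\j-0.5,3)--(\j+0.5,2);}
\draw[line width=1.6pt] (1.16,2.66)--(1.5,3)--(2.5,3)--(3.5,2)--(3.84,1.66);
\draw[line width=1.6pt] (6.16,1.34)--(6.5,1)--(7.5,1)--(8.5,2)--(8.84,2.34);
\draw[dashed,->] (0.5,3.8)--(0.5,0.5);
\draw[dashed,->] (5.5,3.8)--(5.5,0.5);
\node[right] at (0.5,3.6) {$\mu_0$};
\node[right] at (5.5,3.6) {$\mu_5$};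
\node at (2.2,3.35) {$a_3$};
\node at (7.4,1.35) {$a_8$};
\foreach \j in {0,...,9} \node at (\j,0.2) {\small $\j$};
\end{tikzpicture}
\caption{The knot $Th(3,5)$ in an equatorial band of $S^2$. The left and right ends are identified, north is up, the strands run to the right, and the crossings are numbered $0,\dots,9$. The antipodal map shifts by five crossings and reflects top to bottom; it exchanges the two bold arcs $a_3$ and $a_8$. The dashed paths $\mu_0$ and $\mu_5$ run from the north pole to the south pole.}\label{fig:35}
\end{figure}

Let $\mu_j$ be the path from the north pole to the south pole along the longitude between sites $j$ and $j+1$. All three strands cross it from right to left. With $M_j=M_{a_j}$ and $P_j=W(\mu_j)$, the figure gives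
$$P_j=M_{j+1}M_jM_{j+2}\quad(j\text{ even}),\qquad P_j=M_{j+2}M_jM_{j+1}\quad(j\text{ odd}).$$
The loop $\mu_{j-1}\bar\mu_j$ encloses only the crossing at site $j$, so the relation there is $P_{j-1}=P_j$. After cancellation it reads
$$M_{j-1}M_j=M_jM_{j+2}\quad(j\text{ even}),\qquad M_jM_{j-1}=M_{j+2}M_j\quad(j\text{ odd}).$$

Take $T$ with $\operatorname{tr}T=0$ and $M_0,\dots,M_4$ as unknowns, $2+15=17$ dimensions in all, and set $M_{j+5}=TM_j^{-1}T^{-1}$. Since $T^2=-I$, this holds for all $j\in\mathbb Z/10$. Substituting, for $j$ even,
$$P_{j+5}=M_{j+7}M_{j+5}M_{j+6}=T\,M_{j+2}^{-1}M_j^{-1}M_{j+1}^{-1}\,T^{-1}=TP_j^{-1}T^{-1},$$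
and inverting this identity gives it for $j$ odd as well. So the relations at sites $j$ and $j+5$ are equivalent. Impose the relations at sites $2,3,4,5$, which are $12$ equations. They give $P_1=P_2=\dots=P_5=TP_0^{-1}T^{-1}$. Using $T^{-1}=-T$, we find
$$M_1M_0M_1^{-1}\cdot M_3^{-1}=P_0P_1^{-1}=P_0TP_0T^{-1}=-S^2,\qquad S=P_0T .$$
The four relations make $M_1,M_2,M_3,M_4$ conjugate to $M_4,M_5,M_6,M_7$ respectively, and $\operatorname{tr}M_{j+5}=\operatorname{tr}M_j$. Hence $M_3,M_1,M_4,M_2,M_0$ have, in this order, equal traces. Lemma~\ref{lem:trace} with $X=M_1M_0M_1^{-1}$ and $Y=M_3$ shows that the relation at site $1$ holds automatically wherever $\operatorname{tr}(SM_3)\ne0$.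

It remains to find a solution with $\operatorname{tr}(SM_3)\neq0$. A coloring with $f(a_{j+5})=f(a_j)$ is a function on $\mathbb Z/5$ with $2f(j)=f(j-1)+f(j+2)$. Trying $f(j)=\omega^j$ leads to $\omega^3-2\omega+1=(\omega-1)(\omega^2+\omega-1)=0$ and $\omega^5=1$, and $\omega=3$ solves both modulo $11$. So take $\ell=11$ and $(f(0),\dots,f(4))=(1,3,9,5,4)$, put $M_j=J_{f(j)}$ and $T=E$. The symmetry condition holds because $EJ_x^{-1}E^{-1}=J_x$. Here $S=J_3J_1J_9E=-J_0E$, and \eqref{eq:Jtr} gives
$$\operatorname{tr}(SM_3)=-\operatorname{tr}(J_0EJ_5)=i\,(\zeta^5-\zeta^{-5})\neq0,\qquad \operatorname{tr}[M_0,M_1]=\zeta^4+\zeta^{-4}\ne2 .$$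
Near this point the solutions of the $12$ equations are irreducible representations of the knot group. They form a set of dimension at least $17-12=5$, and conjugation accounts for only three of these dimensions (Proposition~\ref{prop:dim}). So $\dim\mathcal X(Th(3,5))\ge2$.

Three features of the example have to be reproduced in general: the square $-S^2$, a coloring invariant under $\alpha$, and a crossing at which the trace does not vanish.

\section{Equivariant representations and the redundant relation}\label{sec:equi}

\subsection{Antipodal diagrams}\label{ss:anti}
Let $K$ be antipodal. The involution $\alpha$ acts on the circle $K$ without fixed points, so it preserves an orientation of $K$, which we fix. The quotient $K/\alpha$ is a circle in $(\mathbb R^3\setminus0)/\alpha=\mathbb{RP}^2\times(0,\infty)$. A small isotopy puts its projection to $\mathbb{RP}^2$ in general position, and the lifted isotopy moves $K$ through antipodal knots to one with regular radial projection. In this section and the next, $K$ is antipodal with a regular projection that has at least one crossing.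

The map $\alpha$ preserves the radius, so it preserves $D$ with its over- and undercrossings. It acts freely on crossings, and also on arcs, since an invariant arc would contain a fixed point. So there are $2n$ crossings and $2n$ arcs, in $n$ orbits each. If $a_1,\dots,a_{2n}$ are the arcs in order along $K$, then $\alpha$ acts by a shift of order $2$ of the indices, so $\alpha a_j=a_{j+n}$.

\subsection{The variety of equivariant data}
The map $\alpha$ fixes the base point $\infty$, preserves the orientation of $K$ and reverses that of $S^2$. So a letter $m_a^{\varepsilon}$ of $w(\gamma)$ becomes $m_{\alpha a}^{-\varepsilon}$ in $w(\alpha\gamma)$, and $\alpha$ induces the automorphism $m_a\mapsto m_{\alpha a}^{-1}$ of $G(K)$. An irreducible representation whose character is fixed by this automorphism has a matrix $T$ with $\rho(m_{\alpha a})^{-1}=T\rho(m_a)T^{-1}$, and $T^2=\pm I$ by (F3). We take $T^2=-I$, where $T$ moves in a two-dimensional family, and treat $T$ as an unknown.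

Let $V$ be the set of tuples $(T,(M_a)_a)$ of matrices in $\mathrm{SL}_2(\mathbb C)$ with $\operatorname{tr}T=0$ and
\begin{equation}\label{eq:equi}
M_{\alpha a}=TM_a^{-1}T^{-1}\qquad\text{for all arcs }a.
\end{equation}
Applying \eqref{eq:equi} twice gives $T^2M_aT^{-2}=M_a$, so one matrix per orbit can be chosen freely. The traceless matrices of determinant $1$ form the irreducible quadric surface $x^2+yz=-1$. Hence $V$ is an irreducible affine variety of dimension $3n+2$. Since $M_{\alpha a}^{-\varepsilon}=TM_a^{\varepsilon}T^{-1}$, at every point of $V$
\begin{equation}\label{eq:W}
W(\alpha\gamma)=T\,W(\gamma)\,T^{-1}.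
\end{equation}
In particular the relation at $c$ holds if and only if the relation at $\alpha c$ holds.

\subsection{The square}
Fix a crossing $c_0$ and a corner at $c_0$. Let $Z\subset V$ be the closed subset where the relation holds at every $c\ne c_0,\alpha c_0$. To write the remaining relator as a square we need a path $\gamma$ that plays the role of $\mu_0$: it should join a point $b$ of the corner to $\alpha b$, so that $\gamma\cdot\alpha\gamma$ is a loop, and this loop should go once around $c_0$.

Place $c_0$ at the north pole, so that $\alpha c_0$ is the south pole and $\alpha(\theta,\varphi)=(\theta+\pi,-\varphi)$ in longitude and latitude. Let $b=(0,\varphi_0)$ lie in the chosen corner, so close to $c_0$ that the circle of latitude $\varphi_0$ meets $D$ in four points. Let $\delta(s)=(\pm2\pi s,\varphi_0)$, with the sign chosen so that $\delta$ crosses an over-edge first; then $w(\delta)$ is given by \eqref{eq:rel}. Let $\gamma$ be a small perturbation rel endpoints, avoiding $C$ and transverse to $D$, of the path $s\mapsto(\pm\pi s,\varphi_0(1-2s))$ with the same sign. It runs from $b$ to $\alpha b$. Along each of $\gamma$ and $\alpha\gamma$ the longitude changes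 by $\pm\pi$, so $\gamma\cdot\alpha\gamma$ and $\delta$ are loops at $b$ with the same winding number in the annulus $S^2\setminus\{c_0,\alpha c_0\}$, and they are homotopic there. With $u'$ and $\eta$ as in \eqref{eq:rel}, define the matrix-valued regular functions on $V$
$$S=W(\gamma)\,T,\qquad Y=M_{u'}^{\eta}.$$

\begin{lemma}[Redundancy]\label{lem:red}
On $Z$ we have $\operatorname{tr}S\cdot\operatorname{tr}(SY)=0$. At a point of $Z$ with $\operatorname{tr}(SY)\ne0$ all relations hold, so $m_a\mapsto M_a$ defines a representation of $G(K)$.
\end{lemma}

\begin{proof}
First, all $M_a$ have the same trace on $Z$. Number the arcs so that $c_0$ is the undercrossing between $a_{2n}$ and $a_1$; then $\alpha c_0$ is the one between $a_n$ and $a_{n+1}$. The relations at the other crossings make the trace constant on $a_1,\dots,a_n$ and on $a_{n+1},\dots,a_{2n}$, and \eqref{eq:equi} gives $\operatorname{tr}M_{a_{n+1}}=\operatorname{tr}M_{a_1}^{-1}=\operatorname{tr}M_{a_1}$.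

By Lemma~\ref{lem:homotopy} with $C_0=\{c_0,\alpha c_0\}$, by \eqref{eq:W} and by $T^{-1}=-T$,
$$W(\delta)=W(\gamma)W(\alpha\gamma)=W(\gamma)\,T\,W(\gamma)\,T^{-1}=-S^2 .$$
By \eqref{eq:rel}, $W(\delta)=XY^{-1}$ with $X=M_o^{\varepsilon}M_u^{\eta}M_o^{-\varepsilon}$, and $\operatorname{tr}X=\operatorname{tr}M_u=\operatorname{tr}M_{u'}=\operatorname{tr}Y$. Lemma~\ref{lem:trace} gives the identity. It also gives $X=Y$ when $\operatorname{tr}(SY)\neq0$, which is the relation at $c_0$; the relation at $\alpha c_0$ follows by \eqref{eq:W}.
\end{proof}

\subsection{The longitude}
\begin{lemma}\label{lem:long}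
Suppose that all relations hold at a point of $V$ and that the representation $\rho\colon m_a\mapsto M_a$ is irreducible. Then $\rho(\lambda)=I$.
\end{lemma}

\begin{proof}
Let $o_j$ be the over-arc at the undercrossing between $a_j$ and $a_{j+1}$, and let $\varepsilon_j=1$ if $o_j$ crosses the under-strand from right to left and $\varepsilon_j=-1$ otherwise. Going from the corner to the left of $a_j$ to the opposite corner, to the right of $a_{j+1}$, along either side of the crossing gives $M_{a_j}M_{o_j}^{\varepsilon_j}=M_{o_j}^{\varepsilon_j}M_{a_{j+1}}$. The parallel of $K$ obtained by pushing it sideways in the diagram passes under $o_1,\dots,o_{2n}$ in turn and represents $\prod_{j=1}^{2n}m_{o_j}^{\varepsilon_j}$; its class in $H_1(S^3\setminus K)=\mathbb Z$ is $\sum_j\varepsilon_j$. Since $\alpha$ preserves the orientation of $K$ and reverses that of $S^2$, we have $o_{j+n}=\alpha o_j$ and $\varepsilon_{j+n}=-\varepsilon_j$. So the sum vanishes and this parallel is the longitude.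

Put $g=\prod_{j=1}^{n}M_{o_j}^{\varepsilon_j}$ and $R=gT$. By \eqref{eq:equi} the second half of the product is $TgT^{-1}$, so $\rho(\lambda)=gTgT^{-1}=-R^2$, and we must show $\operatorname{tr}R=0$. Let $M=M_{a_1}$ and $t=\operatorname{tr}M$. The first $n$ relations give $M_{a_{n+1}}=g^{-1}Mg$, while \eqref{eq:equi} gives $M_{a_{n+1}}=TM^{-1}T^{-1}$. Hence $RM^{-1}=MR$, and with $M^{-1}=tI-M$ this becomes $RM+MR=tR$. On the other hand, polarizing the identity $A^2=(\operatorname{tr}A)A-(\det A)I$ gives, for any $2\times2$ matrices,
$$RM+MR=(\operatorname{tr}R)M+(\operatorname{tr}M)R+\bigl(\operatorname{tr}(RM)-\operatorname{tr}R\operatorname{tr}M\bigr)I .$$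
Comparing, $(\operatorname{tr}R)M$ is a scalar matrix. All $M_a$ are conjugate to $M$ and $\rho$ is irreducible, so $M\neq\pm I$ and $M$ is not scalar. Therefore $\operatorname{tr}R=0$.
\end{proof}

\subsection{The dimension count}
\begin{proposition}\label{prop:dim}
Suppose $z_0\in Z$ satisfies $\operatorname{tr}(SY)\ne0$ and $\operatorname{tr}[M_a,M_{a'}]\ne2$ for some arcs $a,a'$. Then there is an open subset $U\ni z_0$ of an irreducible component of $Z$ whose points give irreducible representations of $G(K)$ that send $\lambda$ to $I$ and whose characters form a set of dimension at least $2$.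
\end{proposition}

\begin{proof}
By \eqref{eq:W}, $Z$ is defined in $V$ by the relations at one crossing from each of the $n-1$ orbits other than $\{c_0,\alpha c_0\}$, that is, by $3(n-1)$ equations. By (F4), a component $Z_1$ of $Z$ through $z_0$ has dimension at least $3n+2-3(n-1)=5$. Let $U\subset Z_1$ be the open set where $\operatorname{tr}(SY)\ne0$ and $\operatorname{tr}[M_a,M_{a'}]\ne2$. It contains $z_0$, so it is irreducible of dimension at least $5$. Each $z\in U$ gives a representation $\rho_z$ by Lemma~\ref{lem:red}, which is irreducible by (F2) and kills $\lambda$ by Lemma~\ref{lem:long}.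

Let $\Psi\colon U\to\mathcal X(K)$ send $z$ to the character of $\rho_z$. A point of $U$ consists of a representation and a matrix $T$, so we must check that $T$ does not enlarge the fibers. Let $z=(T,\rho)$ and $z'=(T',\rho')$ have the same image. By (F1), $\rho'=h\rho h^{-1}$ for some $h\in\mathrm{SL}_2(\mathbb C)$. Both $T'$ and $hTh^{-1}$ satisfy \eqref{eq:equi} for $\rho'$, so $(hTh^{-1})^{-1}T'$ commutes with every $\rho'(m_a)$, and $T'=\pm hTh^{-1}$ by (F3). The fiber through $z$ thus lies in the union of the conjugation orbits of $(T,\rho)$ and $(-T,\rho)$ and has dimension at most $3$. By (F5), $\dim\overline{\Psi(U)}\ge5-3=2$.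
\end{proof}

\section{Invariant colorings give large families}\label{sec:dihedral}

Proposition~\ref{prop:dim} needs a point $z_0$. An invariant coloring gives a point of $V$ at which all relations hold, so it lies in $Z$ for every choice of $c_0$. The difficulty is the condition $\operatorname{tr}(SY)\neq0$, and we meet it by using the freedom to choose the crossing and the corner. To compute $S$ we need the parity of the length of $w(\gamma)$.

\begin{lemma}\label{lem:odd}
A path $\gamma$ in $S^2\setminus C$ from a point $b\notin D$ to $\alpha b$, transverse to $D$, meets $D$ an odd number of times.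
\end{lemma}

\begin{proof}
The image $\gamma^*$ of $\gamma$ in $\mathbb{RP}^2$ is a loop whose lift joins a point to its antipode, so it represents the generator of $H_1(\mathbb{RP}^2;\mathbb Z/2)=\mathbb Z/2$. The projection $D^*$ of the circle $K/\alpha$ is a loop that lifts to half of $K$, which also joins a point to its antipode; this uses that $K$ is connected. The generator has mod $2$ self-intersection $1$, so $\gamma^*$ and $D^*$ meet an odd number of times. As $D$ is the full preimage of $D^*$, the path $\gamma$ meets $D$ exactly at the parameters where $\gamma^*$ meets $D^*$.
\end{proof}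

\begin{proposition}\label{prop:col}
Let $\ell$ be an odd prime. If $D$ has a nonconstant $\ell$-coloring $f$ with $f(\alpha a)=f(a)$ for all arcs $a$, then $K$ has a large family. In particular $\dim\mathcal X(K)\ge2$.
\end{proposition}

\begin{proof}
Let $z_0$ be given by $T=E$ and $M_a=J_{f(a)}$. Condition \eqref{eq:equi} holds because $EJ_x^{-1}E^{-1}=J_x$ and $f$ is invariant, and all relations hold by Section~\ref{ss:col}. For arcs with $f(a)\ne f(a')$, formula \eqref{eq:Jtr} gives $\operatorname{tr}[M_a,M_{a'}]\neq2$. The representation is dihedral: the matrices $\pm J_x$ and $\pm\operatorname{diag}(\zeta^x,\zeta^{-x})$ form a group whose image in $\mathrm{PSL}_2(\mathbb C)$ is dihedral of order $2\ell$, and the classes of $M_a$ and $M_aM_{a'}$, of orders $2$ and $\ell$, generate it. By Proposition~\ref{prop:dim}, it suffices to find a corner with $\operatorname{tr}(SY)\ne0$ at $z_0$.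

\emph{Face labels.} By Lemma~\ref{lem:odd}, for each face $b$ there is a unique label $k(b)\in\mathbb Z/\ell$ with $W(b,\alpha b)=\pm J_{k(b)}$. Let $b,b'$ be adjacent across an edge of the arc $a$, so $W(b,b')=\pm J_{f(a)}$. Going from $b'$ to $\alpha b'$ through $b$ and $\alpha b$ and using \eqref{eq:W} and \eqref{eq:J},
$$W(b',\alpha b')=W(b,b')^{-1}\,W(b,\alpha b)\,E\,W(b,b')\,E^{-1}=\pm J_{f(a)}J_{k(b)}J_{f(a)},$$
and therefore
\begin{equation}\label{eq:label}
k(b')=2f(a)-k(b).
\end{equation}

\emph{The trace at a corner.} Consider a corner in the face $b$ with adjacent under-edge $u'$. Then $S=\pm J_{k(b)}E$ and $Y=\pm J_{f(u')}$, so by \eqref{eq:Jtr} we have $\operatorname{tr}(SY)\neq0$ if and only if $k(b)\ne f(u')$.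

\emph{A good corner exists.} Suppose that $k(b)=f(u')$ for every corner of every crossing. Follow an arc $o$ from the undercrossing where it starts and watch the face on its left. At the start this face contains a corner adjacent to the under-edge with which $o$ begins, so its label is $f(o)$. Suppose the left face has label $f(o)$ just before $o$ passes over a crossing. It contains the corner adjacent to the under-edge $u$ on the left of $o$, so $f(u)=f(o)$ by assumption. The left face after the crossing lies across $u$, and \eqref{eq:label} gives it the label $2f(u)-f(o)=f(o)$. By induction $f(u)=f(o)$ at every crossing under $o$, and then the other under-edge has color $2f(o)-f(u)=f(o)$ as well. Every crossing lies under some arc, so consecutive arcs of $K$ have the same color and $f$ is constant. This contradiction completes the proof.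
\end{proof}

\section{Turk's head knots}\label{sec:turk}

Let $p,q\ge3$ be odd and coprime. We find an antipodal diagram of $Th(p,q)$, describe its arcs, and produce an invariant coloring by counting trees.

\subsection{An antipodal diagram}
For $p>3$ the defining braid word is not visibly symmetric. It becomes so when the letters are sorted by parity.

\begin{lemma}\label{lem:conj}
Let $g_1,\dots,g_m$ be elements of a group with $g_ig_j=g_jg_i$ for $|i-j|\ge2$. Then the product of $g_1,\dots,g_m$ in any order is conjugate to $g_1g_2\cdots g_m$.
\end{lemma}

\begin{proof}
Induct on $m$; the case $m=1$ is empty. For $m\ge2$, a cyclic permutation of the word, which is a conjugation, brings it to the form $g_{m-1}\,v\,g_m\,v'$, where $vv'$ is a product of $g_1,\dots,g_{m-2}$ in some order. As $g_m$ commutes with $v$, this equals $h\,vv'$ with $h=g_{m-1}g_m$. The $m-1$ elements $g_1,\dots,g_{m-2},h$ satisfy the hypothesis, so $h\,vv'$ is conjugate to $g_1\cdots g_{m-2}h$.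
\end{proof}

Take $g_i=\sigma_i$ for $i$ odd and $g_i=\sigma_i^{-1}$ for $i$ even, and put $A=\prod_{i\text{ odd}}g_i$ and $B=\prod_{i\text{ even}}g_i$. By Lemma~\ref{lem:conj}, the braid defining $Th(p,q)$ is conjugate to $(AB)^q$, and conjugate braids have isotopic closures.

Draw the closure of $(AB)^q$ in a band around the equator, with the longitude $\theta$ as braid direction, latitude proportional to a coordinate $x$, strand positions $i=1,\dots,p$ at $x=i-\frac{p+1}2$, and the radius as height. Place sites $j\in\mathbb Z/2q$ at $\theta=j\pi/q$. At even $j$ (an \emph{$A$-site}) put $A$: positions $(i,i+1)$ cross for $i=1,3,\dots,p-2$, and position $p$ runs straight. At odd $j$ (a \emph{$B$-site}) put $B$: positions $(i,i+1)$ cross for $i=2,4,\dots,p-1$, and position $1$ runs straight. At a crossing one strand is increasing in $x$ and one decreasing. We let the increasing strand be over at $A$-sites and the decreasing strand over at $B$-sites. The opposite convention for $\sigma_i$ gives the mirror image, which changes nothing by the remark after Definition~\ref{def:large}. Figure~\ref{fig:35} is the case $(p,q)=(3,5)$.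

The antipodal map is $(x,\theta)\mapsto(-x,\theta+\pi)$ and preserves the radius. It sends site $j$ to site $j+q$, which exchanges $A$-sites and $B$-sites because $q$ is odd. It sends position $i$ to $p+1-i$, hence the crossing $(i,i+1)$ to the crossing $(p-i,p-i+1)$, which exchanges the parity of the lower position because $p$ is odd. It turns an increasing over-strand into a decreasing over-strand. So if we draw $q$ consecutive sites and complete the picture by $\alpha$, we obtain the closure of $(AB)^q$. Thus $K=Th(p,q)$ is antipodal, with $2n=q(p-1)$ crossings and $n\ge3$.

\subsection{The arcs}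
\begin{lemma}\label{lem:arcs}
Each arc passes over exactly one crossing. If that crossing is at site $j$, then the arc ends at site $j+1$ and begins at site $j-1$ or $j-2$.
\end{lemma}

\begin{proof}
Consider an overpass at site $j$. Since $\alpha$ exchanges the two kinds of sites, shifts all sites by $q$ and preserves the direction of $K$, we may assume that $j$ is an $A$-site. The strand goes from position $i$ to $i+1$ with $i$ odd. At the $B$-site $j+1$ it takes part in the crossing $(i+1,i+2)$ as the increasing strand, so it passes under. Going backward, if $i\ge3$ the strand arrived at position $i$ from the crossing $(i-1,i)$ at the $B$-site $j-1$, as the increasing strand, so it passed under. If $i=1$, it ran straight through site $j-1$ and arrived at position $1$ from the crossing $(1,2)$ at the $A$-site $j-2$, as the decreasing strand, so it passed under. Thus every overpass is preceded and followed by underpasses at the stated sites, and each arc has at most one overpass. There are as many arcs as crossings, so each arc has exactly one.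
\end{proof}

\subsection{A digraph with at least two spanning trees}
An invariant coloring is a function on the $n$ orbits $[a]$ of arcs, subject to one equation for each of the $n$ orbits of crossings. By Lemma~\ref{lem:arcs} each equation belongs to a vertex, namely the orbit of its over-arc, and the system is the Laplace equation of a digraph. A nonconstant solution exists modulo the primes dividing a certain minor, and the task is to show that this minor is not $\pm1$. The matrix-tree theorem turns this into a count.

Let $\Gamma$ be the digraph whose vertices are the orbits of arcs, with two edges $[o]\to[u]$ and $[o]\to[u']$ for each orbit of crossings; multiple edges are allowed. Every vertex has out-degree $2$, since an arc has one overpass. It has in-degree $2$, since the four ends of $a$ and $\alpha a$ form two orbits. Let $L$ be the $n\times n$ matrix $2I-(\text{adjacency matrix})$, so that $(Lf)([o])=2f([o])-f([u])-f([u'])$. Fix a vertex $r$. A \emph{spanning tree toward $r$} is a choice of one outgoing edge at each vertex $v\ne r$ such that the chosen edges lead from every vertex to $r$. Let $N$ be the number of such trees. Tutte's matrix-tree theorem for digraphs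 without loops states that $N=\det L_r$, where $L_r$ is $L$ with the row and the column of $r$ deleted.

\begin{lemma}\label{lem:trees}
The digraph $\Gamma$ has no loops, and $N\ge2$.
\end{lemma}

\begin{proof}
\emph{No loops.} Let $o$ pass over the crossing $c$ at site $j$. A loop at $[o]$ means that $c$ is an end of $o$ or of $\alpha o$. By Lemma~\ref{lem:arcs} the ends of $o$ are at sites among $j+1,j-1,j-2$, none of which is $j$ modulo $2q\ge6$. The ends of $\alpha o$ are at sites among $j+q+1$, $j+q-1$, $j+q-2$, and none of $q+1,q-1,q-2$ is divisible by $2q$, since each lies strictly between $0$ and $2q$ when $q\ge3$.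

\emph{Every vertex can reach $r$.} Two consecutive arcs of $K$ are both out-neighbors of the over-arc at their common end, so the underlying undirected graph of $\Gamma$ is connected. Let $Q$ be the set of vertices reachable from a vertex $v$. No edge leaves $Q$. In-degree equals out-degree at each vertex, so as many edges enter $Q$ as leave it, namely none. By connectedness $Q$ contains all vertices.

\emph{Two trees.} Choosing at each $v\ne r$ the first edge of a shortest path to $r$ gives a spanning tree toward $r$. As $n\ge2$, a vertex $v$ at maximal distance from $r$ in this tree differs from $r$, and no tree edge enters it. Replace the tree edge leaving $v$ by the other edge leaving $v$. It goes to a vertex $v'\ne v$ because there are no loops, and the tree path from $v'$ to $r$ avoids $v$. The result is a second spanning tree toward $r$.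
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A} and of the last sentence of Theorem~\ref{thm:B}]
Let $\ell$ be a prime dividing $N=\det L_r\geq 2$. There is a nonzero function $f$ from the vertices to $\mathbb Z/\ell$ with $f(r)=0$ and $(Lf)(v)=0$ for all $v\ne r$. Since every in-degree is $2$, each column of $L$ sums to $0$, so $\sum_v(Lf)(v)=0$ and $(Lf)(r)=0$ too. The function $f$ is nonconstant, being nonzero and vanishing at $r$. Lifted to arcs, it is $\alpha$-invariant and satisfies $2f(o)=f(u)+f(u')$ at every crossing. If $\ell=2$, this says $f(u)=f(u')$ at every crossing, which would make $f$ constant along $K$. So $\ell$ is odd, and Proposition~\ref{prop:col} gives a large family.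
\end{proof}

\begin{example}\label{ex:eleven}
For $Th(3,5)$, the knot $10_{123}$, the matrix $L$ is the $5\times5$ circulant of Section~\ref{sec:example}, with eigenvalues $2-\omega^{-1}-\omega^2=-\omega^{-1}(\omega-1)(\omega^2+\omega-1)$ for $\omega^5=1$. The product over $\omega\neq 1$ is the sum of the five principal $4\times4$ minors, which are equal by cyclic symmetry, so it is $5N$. Let $\Phi(x)=x^4+x^3+x^2+x+1$ and let $s,s'$ be the roots of $x^2+x-1$. The product equals $\Phi(1)\Phi(s)\Phi(s')$. Reducing with $s^2=1-s$ gives $\Phi(s)=3-s$, so $N=(3-s)(3-s')=3^2+3-1=11$. This is consistent with $\det 10_{123}=121=N^2$.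
\end{example}

\section{Switching all crossings}\label{sec:switch}

Let $K$ be antipodal with $\det K\ne1$. Then $K$ is not the unknot, so a regular antipodal diagram $D$, which exists by Section~\ref{ss:anti}, has crossings. Let $\ell$ be a prime dividing $\det K$; it is odd. The space $\mathcal V$ of $\ell$-colorings has dimension at least $2$. The map $f\mapsto f\circ\alpha$ is an involution of $\mathcal V$, and since $\ell$ is odd, $\mathcal V=\mathcal V_+\oplus\mathcal V_-$ splits into eigenspaces, with the constants in $\mathcal V_+$. If $\mathcal V_+$ contains a nonconstant coloring, Proposition~\ref{prop:col} applies. Otherwise there is $f\ne0$ with $f(\alpha a)=-f(a)$ for all arcs.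

Such an $f$ still gives a point of $V$. Put $M_a=J_{f(a)}$ and $T=J_0E=\left(\begin{smallmatrix}0&-i\\-i&0\end{smallmatrix}\right)$, which has trace $0$ and determinant $1$. By \eqref{eq:J}, $TJ_x^{-1}T^{-1}=J_0J_xJ_0^{-1}=J_{-x}$, so \eqref{eq:equi} holds, and all relations hold. But Proposition~\ref{prop:dim} does not apply at this point: $S=\pm J_kJ_0E$ is diagonal and $Y$ has zero diagonal, so $\operatorname{tr}(SY)=0$ at every corner.

The remedy is that $\alpha$ has a second fixed point. So far the meridians were based at $\infty$; based at $0$, one sees the same diagram from below. Let $\iota(x)=x/|x|^2$ and $K'=\iota(K)$. The map $\iota$ commutes with $\alpha$ and extends to a homeomorphism of $S^3$ exchanging $0$ and $\infty$. So $K'$ is antipodal, a large family for $K'$ gives one for $K$, and the diagram $D'$ of $K'$ is $D$ with all crossings switched. Theorem~\ref{thm:B} follows from Proposition~\ref{prop:col} applied to $K'$ and the next lemma.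

\begin{lemma}\label{lem:switch}
If $D$ has an $\ell$-coloring $f\neq0$ with $f\circ\alpha=-f$, then $D'$ has a nonconstant $\ell$-coloring $f'$ with $f'\circ\alpha=f'$.
\end{lemma}

\begin{proof}
Keep $T$ and $M_a$ as above, and write $M_e$ for the matrix of the arc containing the edge $e$. Fix a face $b_0$ and put $h(b)=W(b_0,b)$. For an edge $e$ adjacent to a face $b$ define
$$M'_e=h(b)\,M_e\,h(b)^{-1}.$$
This is the meridian of $e$ reached from below, the base point being joined to the region under the knot through the face $b_0$. If $b'$ is the face on the other side of $e$, then $h(b')=h(b)M_e^{\pm1}$, so $M'_e$ does not depend on the side. As $h(b)$ is a product of matrices $J_x^{\pm1}$, the third formula in \eqref{eq:J} shows that $M'_e=J_{f'(e)}$ for a unique $f'(e)\in\mathbb Z/\ell$.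

\emph{$f'$ is a coloring of $D'$.} Consider a crossing of $D$ with over-arc $o$, over-edges $e_1,e_2$ and under-edges $u_1,u_2$. Let $\beta_1,\beta_2,\beta_3$ be the corners between $e_1$ and $u_1$, between $e_1$ and $u_2$, and between $u_1$ and $e_2$. The relation \eqref{eq:rel} based at $\beta_1$ crosses $e_1$ first, with some exponent $\varepsilon$, and gives $M_o^{\varepsilon}M_{u_2}M_o^{-\varepsilon}=M_{u_1}$; also $h(\beta_2)=h(\beta_1)M_o^{\varepsilon}$. Hence
$$M'_{u_2}=h(\beta_1)M_o^{\varepsilon}M_{u_2}M_o^{-\varepsilon}h(\beta_1)^{-1}=M'_{u_1}.$$
In $D'$ the edges $u_1,u_2$ form the over-strand, so $f'$ is constant on the arcs of $D'$. Next, $h(\beta_3)=h(\beta_1)M_{u_1}^{\pm1}$ gives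
$$M'_{e_2}=h(\beta_1)M_{u_1}^{\pm1}M_oM_{u_1}^{\mp1}h(\beta_1)^{-1}=(M'_{u_1})^{\pm1}M'_{e_1}(M'_{u_1})^{\mp1},$$
that is, $f'(e_2)=2f'(u_1)-f'(e_1)$, the coloring condition for the switched crossing.

\emph{$f'$ is invariant.} Put $S_0=W(b_0,\alpha b_0)T$. By \eqref{eq:W},
$$h(\alpha b)=W(b_0,\alpha b_0)\,W(\alpha b_0,\alpha b)=W(b_0,\alpha b_0)\,T\,h(b)\,T^{-1}=S_0\,h(b)\,T^{-1}.$$
Together with \eqref{eq:equi} this gives $M'_{\alpha e}=S_0h(b)M_e^{-1}h(b)^{-1}S_0^{-1}=S_0(M'_e)^{-1}S_0^{-1}$. So $S_0$ does for the matrices $M'_e$ what $T$ does for the $M_e$, and we claim $S_0=\pm E$. By Lemma~\ref{lem:odd}, $W(b_0,\alpha b_0)=\pm J_k$ for some $k$, so $S_0=\pm J_kJ_0E=\pm\operatorname{diag}(i\zeta^k,-i\zeta^{-k})$. For a path $\gamma$ from $b_0$ to $\alpha b_0$, the loop $\gamma\cdot\alpha\gamma$ has $W=I$ because all relations hold, and $W(\gamma\cdot\alpha\gamma)=-S_0^2=\operatorname{diag}(\zeta^{2k},\zeta^{-2k})$ by \eqref{eq:W}. Hence $k=0$ and $S_0=\pm E$. Since $EJ_x^{-1}E^{-1}=J_x$, we get $f'(\alpha e)=f'(e)$.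

\emph{$f'$ is nonconstant.} Suppose $M'_e=J_y$ for all $e$. For faces $b,b'$ adjacent across $e$ we have $h(b')h(b)^{-1}=(M'_e)^{\pm1}=J_y^{\pm1}$. Since $h(b_0)=I$ and any face is reached from $b_0$ by crossing edges, every $h(b)$ is a power of $J_y$. Then $M_e=h(b)^{-1}J_yh(b)=J_y$ for all $e$, so $f$ is the constant $y$. The condition $f\circ\alpha=-f$ gives $2y=0$, hence $f=0$, a contradiction.
\end{proof}

This completes the proof of Theorem~\ref{thm:B}.

\section{The role of the hypotheses}\label{sec:hyp}

\emph{The symmetry.} By Livesay's theorem \cite{Livesay}, an involution of $S^3$ with exactly two fixed points is conjugate to $\alpha$. So Theorem~\ref{thm:B} covers knots invariant under such an involution when the fixed points lie off the knot. The proof uses that $\alpha$ acts freely on the projection sphere, which produces the square in Lemma~\ref{lem:red} and the parity in Lemma~\ref{lem:odd}, and that it reverses the orientation of the sphere, which produces the inverse in \eqref{eq:equi} and the vanishing sum of signs in Lemma~\ref{lem:long}. The symmetry cannot be omitted from Theorem~\ref{thm:B}. For the figure-eight knot $Th(3,2)$ the coloring equation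 of Section~\ref{sec:example} lives on $\mathbb Z/4$, and $f(j)=2^j$ solves it modulo $5$, since $2^2+2-1=5$ and $2^4\equiv1$. So its determinant is not $1$, while $\dim\mathcal X=1$.

\emph{The determinant.} The condition $\det K\ne1$ serves only to produce a nonconstant coloring, that is, a starting point for Proposition~\ref{prop:dim}. It excludes the unknot, which is antipodal (take a great circle) and is not $\mathcal X$-large.

\emph{The parameters $p$ and $q$.} The parity of $p$ and of $q$ is used only to make the diagram antipodal. The bound $q\ge3$ rules out loops in $\Gamma$. Coprimality makes $Th(p,q)$ connected, and connectedness is used for the equality of traces in Lemma~\ref{lem:red}, for the parity in Lemma~\ref{lem:odd}, for the connectedness of $\Gamma$, and wherever a function that agrees on consecutive arcs is concluded to be constant.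

\begin{thebibliography}{9}

\bibitem{CPY}
Philip Choi, Joan Porti, Seokbeom Yoon, \emph{Knots with large character varieties}, arXiv:2602.00976 (2026).

\bibitem{Livesay}
Livesay, \emph{Involutions with two fixed points on the three-sphere}, Ann. of Math. 78 (1963).

\bibitem{Riley}
Riley, \emph{Nonabelian representations of 2-bridge knot groups}, 1984.

\end{thebibliography}
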